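# Clique partitions of the complement and graphs above Reed's bound

All graphs are finite and simple. A clique is a set of pairwise adjacent vertices; a single vertex is a clique. For a graph $F$ we write $|F|$ for its number of vertices, $\alpha(F)$ for its independence number, $\delta(F)$ for its minimum degree, and $\theta(F)$ for the least number of cliques into which $V(F)$ can be partitioned. Parameters of the empty vertex set are $0$. We write $\nu(F)$ for the maximum size of a matching and
$$\mathrm{def}(F)=|F|-2\nu(F)$$
for the number of vertices that a maximum matching misses. Two missed vertices cannot be adjacent, so $\mathrm{def}(F)\le\alpha(F)$.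

## 1. A layered clique partition and its surplus

**Construction.** Let $F$ be a non-empty graph. Remove cliques from $F$ in layers.

1. While the remaining graph contains a $K_4$, remove a maximum clique of the remaining graph. This yields cliques $I_1,\dots,I_p$ with $|I_j|\ge4$. What remains is a $K_4$-free graph $F_1$, possibly empty.
2. In $F_1$ choose a maximum family $T_1,\dots,T_m$ of disjoint triangles. What remains of $F_1$ is a triangle-free graph $R$. Put $\rho=|R|$.
3. In $R$ choose a maximum matching $M$. Its edges, and the vertices of $R$ that it misses, are the last parts.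

Together these sets form a partition $\mathcal P$ of $V(F)$ into cliques. The matching has $\frac12(\rho-\mathrm{def}(R))$ edges and misses $\mathrm{def}(R)$ vertices, so the number of parts is
$$P=p+m+\tfrac12\bigl(\rho+\mathrm{def}(R)\bigr).\tag{1}$$

The greedy choices limit the degrees. When $I_j$ was removed it was a maximum clique, so a vertex that survived it cannot be adjacent to all of $I_j$: it has at most $|I_j|-1$ neighbors there. A vertex of $F_1$ outside $T_j$ has at most $2$ neighbors in $T_j$, because $F_1$ has no $K_4$.

**Definition (surplus).** For a non-empty graph $F$ put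
$$\sigma(F)=2\alpha(F)+2|F|-\delta(F)-4\theta(F),$$
and for the partition $\mathcal P$ above put $\sigma_P=2\alpha(F)+2|F|-\delta(F)-4P$. Since $\theta(F)\le P$, we have
$$\sigma(F)=\sigma_P+4\,(P-\theta(F))\ \ge\ \sigma_P .$$
Substituting $|F|=\sum|I_j|+3m+\rho$ and (1) gives
$$\sigma_P=2\alpha(F)+\sum_j\bigl(2|I_j|-4\bigr)+2m-2\,\mathrm{def}(R)-\delta(F).\tag{2}$$

**Examples.** For an edgeless graph on $N$ vertices, $\sigma=2N+2N-0-4N=0$. For $K_N$, $\sigma=2+2N-(N-1)-4=N-1$. For the $5$-cycle, $\alpha=2$, $\delta=2$, $\theta=3$, so $\sigma=4+10-2-12=0$. For $K_{a,b}$ with $1\le a\le b$ we have $\alpha=\theta=b$ and $\delta=a$, so $\sigma=2b+2(a+b)-a-4b=a$. To see all the layers, let $F$ be the disjoint union of $K_4$, $K_3$ and a path on three vertices. Then $p=m=1$, $\rho=3$, $\mathrm{def}(R)=1$, so $P=4$. With $\alpha=4$, $|F|=10$, $\delta=1$ we get $\sigma_P=8+20-1-16=11$, and (2) gives $8+4+2-2-1=11$ as well.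

The weights $4$ and $1$ on $\theta$ and $\delta$ are chosen for the triangles. In $4P-2|F|$ a triangle counts $4-6=-2$, and it can contribute up to $+2$ to the degree of a vertex of $R$, so in $4P-2|F|+\delta$ the two cancel. A clique of size $i\ge4$ counts $4-2i$ and contributes at most $i-1$ to the degree, total at most $3-i<0$. So neither layer can make $\sigma_P$ small. Only the triangle-free layer $R$ has to be understood.

## 2. Reed's bound, read in the complement

For a graph $G$ on $n\ge1$ vertices let $\chi$, $\omega$, $\Delta$ be its chromatic number, clique number and maximum degree, and let $\overline\kappa=\kappa(\overline G)$ be the vertex connectivity of its complement. Recall that $\kappa(K_n)=n-1$, and that for a graph $H$ that is not complete, $\kappa(H)$ is the least size of a vertex set whose removal leaves a disconnected graph. In particular $\kappa(H)=0$ for a disconnected $H$, and always $\kappa(H)\le\delta(H)\le n-1$.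

Reed's bound is the inequality $\chi\le\lceil\frac12(\omega+\Delta+1)\rceil$. If a graph violates it, must its complement be well connected? Landon Rabern's "New upper bounds on the chromatic number of a graph", arXiv:math/0606632 (2006), contains a result in this direction: for every $\epsilon>0$ there is a constant $C(\epsilon)>0$ such that every graph $G$ satisfies $\chi(G)\le(\frac12+\epsilon)\omega(G)+\frac{\Delta(G)+2}2$ or $\kappa(\overline G)\ge C(\epsilon)\log(|G|)$. The conjecture from that paper that we treat is the following.

**Conjecture.** There is a constant $C>0$ such that for every graph $G$,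
$$\chi>\bigl\lceil\tfrac12(\omega+\Delta+1)\bigr\rceil\ \Longrightarrow\ \overline\kappa\ge C\log(n).$$

It is true, and the logarithm can be replaced by a linear function.

**Theorem.** Let $G$ satisfy $\chi>\lceil\frac12(\omega+\Delta+1)\rceil$, and let $\overline\delta=n-1-\Delta$ be the minimum degree of $\overline G$. Then

* (a) $\overline G$ is connected;
* (b) $\omega\le\overline\delta-1$, that is, $n\ge\omega+\Delta+2$;
* (c) $\overline\delta>n/15$;
* (d) $\overline\delta\le421\,\overline\kappa$.

Consequently $\overline\kappa>n/6315\ge\frac1{6315}\log n$, and the Conjecture holds with $C=1/6315$.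

Call $G$ *bad* if it satisfies the hypothesis. We work throughout in $H=\overline G$. Color classes of $G$ are cliques of $H$, so
$$\chi(G)=\theta(H),\qquad\omega(G)=\alpha(H),\qquad\Delta(G)=n-1-\delta(H).$$
If $G$ is bad then, $\chi$ being an integer, $\chi\ge\lceil\frac12(\omega+\Delta+1)\rceil+1\ge\frac12(\omega+\Delta+1)+1$. Doubling and translating,
$$2\theta(H)\ \ge\ \alpha(H)+n-\delta(H)+2.\tag{3}$$

**Cases by hand.** An edgeless graph has $\chi=\omega=1$, $\Delta=0$, and is not bad. For $K_n$ the bound is $\lceil\frac12(n+n)\rceil=n=\chi$. If $\Delta\le2$, the components are paths and cycles. With an edge present, $\omega\ge2$ and $\Delta\ge1$ make the bound at least $2$; and $\chi=3$ requires an odd cycle, so $\Delta=2$ and the bound is at least $\lceil\frac52\rceil=3$. So no graph with $\Delta\le 2$ is bad. For a disconnected complement take $H$ to be two disjoint $5$-cycles, so that $G$ is two $5$-cycles completely joined to each other. Here $\chi=6$, $\omega=4$, $\Delta=7$, and the bound is exactly $6$.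

## 3. Cutting the complement along a minimum separator

The surplus is built to be added over the two sides of a cut. In (3), multiplied by two, the minimum degree has coefficient $2$; in $\sigma$ it has coefficient $1$. Two sides, each paying $\delta$ once, together pay the full $2\delta$.

**Step 1: an inequality between surpluses and connectivity.** Let $G$ be bad, $H=\overline G$, $k=\kappa(H)$, and write $\alpha,\delta$ for the parameters of $H$. Since $G$ is not edgeless, $H$ is not complete. So there is $S\subseteq V(H)$ with $|S|=k$ such that $V(H)\setminus S$ is a disjoint union of non-empty sets $A,B$ with no $H$-edges between them. Write $\theta_A=\theta(H[A])$, and so on. Partition $A$ and $B$ optimally and take the vertices of $S$ as singletons; unite independent sets of $A$ and $B$; and observe that a vertex of $A$ loses at most $k$ neighbors when passing to $H[A]$. This gives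
$$\theta(H)\le\theta_A+\theta_B+k,\qquad\alpha_A+\alpha_B\le\alpha,\qquad\delta_A,\delta_B\ge\delta-k.$$
By the definition of $\sigma$, $4\theta_A=2\alpha_A+2|A|-\delta_A-\sigma_A$, and likewise for $B$. Hence
$$4\theta(H)\le2(\alpha_A+\alpha_B)+2(n-k)-\delta_A-\delta_B-\sigma_A-\sigma_B+4k\le2\alpha+2n-2\delta+4k-\sigma_A-\sigma_B .$$
By (3), $4\theta(H)\ge2\alpha+2n-2\delta+4$. Therefore
$$\sigma_A+\sigma_B\le4k-4.\tag{4}$$

**Where this stops.** Suppose we know only that $\sigma\ge-1$ for every graph. Then (4) gives $-2\le4k-4$, so $k\ge1$ and nothing more. To make $k$ large we must know that a graph of large minimum degree has large surplus. This is the second half of the next lemma.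

**Lemma 2.** For every non-empty graph $F$, $\ \sigma(F)\ge-1$ and $\delta(F)\le210\,(\sigma(F)+2)$.

The proof occupies Sections 4 to 6. (Lemma 1, on which it rests, is in Section 4.) First we use the lemma.

**Step 2: proof of (a).** If $k=0$, then (4) says $\sigma_A+\sigma_B\le-4$, while Lemma 2 says $\sigma_A+\sigma_B\ge-2$. So $k\ge1$ and $H$ is connected.

**Step 3: proof of (d).** By Lemma 2 and (4),
$$2(\delta-k)\le\delta_A+\delta_B\le210(\sigma_A+\sigma_B+4)\le840k,$$
so $\delta\le421k$.

**Step 4: proof of (b).** A graph is *$k$-critical* if its chromatic number is $k$ and every proper subgraph has smaller chromatic number. We use **Gallai's theorem** (Kritische Graphen II, 1963): *a $k$-critical graph with connected complement has at least $2k-1$ vertices*. For instance, $C_5$ is $3$-critical, its complement is again a $5$-cycle, and $5=2\cdot3-1$. For $k\ge2$ the $k$-critical graph $K_k$ has only $k$ vertices, but its complement is disconnected.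

Let $G'\subseteq G$ be a minimal subgraph with $\chi(G')=\chi(G)$. It is critical. Since $\omega(G')\le\omega(G)$ and $\Delta(G')\le\Delta(G)$, it is bad. By (a), applied to $G'$, its complement is connected, so Gallai's theorem gives $n\ge|G'|\ge2\chi(G)-1$. With (3),
$$\alpha+n-\delta+2\le2\chi(G)\le n+1,\qquad\text{i.e.}\qquad\alpha\le\delta-1.$$
As $\alpha=\omega(G)$ and $\delta=\overline\delta=n-1-\Delta$, this is (b).

## 4. Low degrees in triangle-free graphs, from Gallai–Edmonds

A graph is *factor-critical* if deleting any one vertex leaves a graph with a perfect matching. $K_1$ and odd cycles are factor-critical; such a graph has an odd number of vertices.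

**Gallai–Edmonds theorem.** For a graph $R$ let $D$ be the set of vertices missed by some maximum matching, $Q$ the set of vertices outside $D$ with a neighbor in $D$, and $C$ the set of remaining vertices. Then every component of $R[D]$ is factor-critical, and $\mathrm{def}(R)=c-|Q|$, where $c$ is the number of components of $R[D]$.

**Examples.** For $C_5$: $D$ is everything, $Q=C=\emptyset$, and $\mathrm{def}=1$. For $K_2$: $D=Q=\emptyset$ and $C$ is everything. For a star $K_{1,r}$ with $r\ge2$: $D$ is the set of leaves, $Q$ is the center, and $\mathrm{def}=r-1$.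

**Lemma 1.** Let $R$ be triangle-free, with $D,Q,C$ as above, $q=|Q|$, and $f=\alpha(R)-\mathrm{def}(R)\ge0$. Let $D_1$ be the set of isolated vertices of $R[D]$. Then

* (i) $q\le f$;
* (ii) $d_R(v)\le f+1$ for all $v\in R\setminus Q$;
* (iii) $\alpha(R)\le|D_1|+2f$;
* (iv) every maximum matching leaves at least $|D_1|-q$ vertices of $D_1$ uncovered;
* (v) if $R\ne\emptyset$ then $R\setminus Q\ne\emptyset$.

In the star, $f=r-(r-1)=1$. The leaves have degree $1\le f+1$, but the center, which lies in $Q$, has degree $r$. So $Q$ must be excluded in (ii).

**Proof.** *The key inequality.* Let $K_1,\dots,K_r$ be the components of $R[D]$ with more than one vertex. Each is factor-critical, hence of odd order at least $3$. It is connected and triangle-free, so it is not complete, and $\alpha(K_i)\ge2$. There are no edges between different components of $R[D]$, and none between $D$ and $C$, by the definition of $Q$. So maximum independent sets of the pieces can be united: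
$$\alpha(R)\ge|D_1|+\sum\alpha(K_i)+\alpha(C).$$
The theorem gives $\mathrm{def}(R)=|D_1|+r-q$. Subtracting,
$$f\ \ge\ q+\sum(\alpha(K_i)-1)+\alpha(C),\tag{5}$$
where all summands are non-negative. This proves (i).

*(ii)* Since $R$ is triangle-free, neighborhoods are independent. If $v\in D_1$, its neighbors are in $Q$ and $d_R(v)\le q\le f$. If $v\in K_i$, its neighbors are in $Q\cup K_i$ and those in $K_i$ are independent, so $d_R(v)\le q+\alpha(K_i)\le f+1$ by (5). If $v\in C$, its neighbors are in $Q\cup C$, so $d_R(v)\le q+\alpha(C)\le f$.

*(iii)* Since $\alpha(K_i)\ge2$, we have $\alpha(K_i)\le2(\alpha(K_i)-1)$. So $\alpha(R)\le|D_1|+q+\sum\alpha(K_i)+\alpha(C)\le|D_1|+q+2\sum(\alpha(K_i)-1)+\alpha(C)\le|D_1|+2f$, by (5).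

*(iv)* A covered vertex of $D_1$ is matched into $Q$, its only possible neighbors. So at most $q$ vertices of $D_1$ are covered.

*(v)* If $D=\emptyset$ then $Q=\emptyset$ and $R\setminus Q=R$. Otherwise $\emptyset\ne D\subseteq R\setminus Q$. $\square$

**A first dividend.** If $H=\overline G$ is triangle-free, $G$ is not bad. Indeed, the cliques of $H$ are vertices and edges, so $2\theta(H)=n+\mathrm{def}(H)$. By (v) and (ii) some vertex has degree at most $f+1$, so $\delta\le\alpha-\mathrm{def}(H)+1$. Hence $2\theta(H)\le n+\alpha-\delta+1$, which contradicts (3). With triangles present the same count, with coefficient $2$ on $\theta$, breaks down: one of $m$ triangles lowers $2P$ only by $1$, but may raise the degree bound by $2$. This is why $\sigma$ weights $\theta$ by $4$ and $\delta$ by $1$.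

## 5. The surplus is at least $-1$

We begin the proof of Lemma 2. Fix $F$ and the layered partition of Section 1. Write $\alpha,\delta,\theta,\sigma$ for the parameters of $F$, $N=|F|$, $\alpha_R=\alpha(R)$, $\mathrm{def}=\mathrm{def}(R)$, and use $f,Q,q,D_1$ from Lemma 1 for $R$. Put $R'=R\setminus Q$.

**Step 1: the estimate when $R\ne\emptyset$.** The purpose is to bound $\delta$ by the degree of a vertex of $R'$, which is non-empty by Lemma 1(v). For $v\in R'$ let
$$\lambda(v)=\sum_j\bigl(2-d_{T_j}(v)\bigr)\ge0,$$
where $d_{T_j}(v)$ is the number of neighbors of $v$ in $T_j$. By the degree limits of Section 1 and Lemma 1(ii),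
$$\delta\le d(v)\le\sum(|I_j|-1)+2m-\lambda(v)+f+1.\tag{6}$$
Insert this into (2). The terms $2m$ cancel, and $(2|I_j|-4)-(|I_j|-1)=|I_j|-3$. With $\mathrm{def}=\alpha_R-f$,
$$\sigma\ge\sigma_P\ge2\alpha-2\,\mathrm{def}-f-1+\sum(|I_j|-3)+\lambda(v)=2(\alpha-\alpha_R)+f-1+\sum(|I_j|-3)+\lambda(v).\tag{7}$$
All terms but the $-1$ are non-negative, so $\sigma\ge\sigma_P\ge-1$.

**Step 2: the estimate when $R=\emptyset$.** If $m\ge1$ take $v\in T_m$: it has at most $|I_j|-1$ neighbors in each $I_j$, at most $2$ in each $T_j$ with $j<m$, and $2$ in $T_m$. If $m=0$ take $v\in I_p$: it has at most $|I_j|-1$ neighbors in $I_j$ for $j<p$, and $|I_p|-1$ in $I_p$. Either way $\delta\le d(v)\le\sum(|I_j|-1)+2m$. By (2), with $\mathrm{def}=0$,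
$$\sigma\ge\sigma_P\ge2\alpha+\sum(|I_j|-3)\ge0.\tag{8}$$

So $\sigma\ge-1$ always, which is the first half of Lemma 2. By the definition of $\sigma$ and $2n-\overline\delta=n+\Delta+1$, this half, applied to $F=\overline G$, says that *every* graph $G$ satisfies $4\chi\le2\omega+n+\Delta+2$.

## 6. A small surplus forces a small minimum degree

Put $s=\sigma+2\ge1$. We must show $\delta\le210s$. The estimates (7) and (8) now say that every non-negative term that was dropped is at most of order $s$.

**Step 1: the large cliques are negligible.** In both estimates $\sum(|I_j|-3)\le\sigma+1\le s$. Since $|I_j|\ge4$, $|I_j|\le4(|I_j|-3)$, so $|\bigcup I_j|\le4s$. A vertex of $F_1$ therefore has at least $\delta-4s$ neighbors in $F_1$.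

We use this as follows. *If $uv$ is an edge of $F_1$, its common neighborhood in $F_1$ is independent*, because $F_1$ is $K_4$-free, and has at least $2(\delta-4s)-|F_1|$ vertices. Hence
$$2(\delta-4s)-|F_1|\le\alpha.\tag{9}$$
This bounds $\delta$ when $\alpha$ is of order $s$ and $|F_1|$ is at most about $\frac32\delta$.

**Case 0: $R=\emptyset$.** By (8), $2\alpha\le\sigma\le s$, so $\alpha\le s/2$. If $m=0$, then $F$ is the union of the $I_j$, and $\delta\le N-1<4s$. Let $m\ge1$. Then $F_1$ has an edge, and $|F_1|=3m$. By (2) with $|I_j|\ge4$, $s\ge\sigma\ge\sigma_P\ge2m-\delta$, so $m\le\frac12(\delta+s)$. Now (9) reads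
$$2\delta-8s-\tfrac32(\delta+s)\le\tfrac s2,$$
so $\frac12\delta\le10s$ and $\delta\le20s$.

**Step 2: slacks when $R\ne\emptyset$.** From now on $R\ne\emptyset$. By (7) the sum $2(\alpha-\alpha_R)+f+\sum(|I_j|-3)+\lambda(v)$ of non-negative terms is at most $\sigma+1=s-1$. With Lemma 1(i),
$$\alpha-\alpha_R\le\tfrac s2,\qquad q\le f\le s-1,\qquad\lambda(v)\le s\quad(v\in R').\tag{10}$$
Since $|I_j|-1\le3(|I_j|-3)$ for $|I_j|\ge4$, (6) gives $\delta\le3s+2m+f+1$, so
$$\delta\le2m+4s.\tag{11}$$
By Lemma 1(iii), $\alpha\le\alpha_R+\frac s2\le|D_1|+2f+\frac s2$, so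
$$\alpha\le|D_1|+\tfrac52s.\tag{12}$$
Now (9) is useful only if $\alpha$, hence $|D_1|$, is of order $s$. So a large $D_1$ needs a separate argument. It is this: if $D_1$ is large, then $D_1$ together with one vertex from almost every triangle is nearly an independent set, and (12) limits the number of triangles.

**Case 1: $|D_1|\ge4s$.**

*Setting up local changes of $\mathcal P$.* Since $\sigma_P\ge-1$, we have $P-\theta=\frac14(\sigma-\sigma_P)\le\frac14(\sigma+1)\le\frac s4$: the partition $\mathcal P$ is within $s/4$ of optimal. Let $D^*$ be the set of vertices of $D_1$ not covered by $M$. They are singleton parts of $\mathcal P$, and by Lemma 1(iv) and (10), $|D^*|\ge|D_1|-s$. An *improvement* is one of the following: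

* type 1: a triangle $T_j$ and distinct $v,w\in D^*$ such that $T_j\cup\{v,w\}$ partitions into two cliques ($3$ parts become $2$);
* type 2: triangles $T_i\ne T_j$ and distinct $v,w\in D^*$ such that $T_i\cup T_j\cup\{v,w\}$ partitions into three cliques ($4$ parts become $3$).

For example, if $w$ is adjacent to $y,z$ in $T_j=\{x,y,z\}$ and $v$ is adjacent to $x$, then $\{w,y,z\}$ and $\{v,x\}$ give a type 1 improvement.

*Exhausting the improvements.* Take a maximal family of pairwise disjoint improvements. Performing them all yields a clique partition with that many fewer parts, so there are at most $P-\theta\le s/4$ of them. They use at most $s/2$ triangles and at most $s/2$ vertices of $D^*$. Let $\mathcal T'$ be the family of unused triangles and $D'$ the set of unused vertices of $D^*$. Then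
$$|\mathcal T'|\ge m-\tfrac s2,\qquad|D'|\ge|D_1|-\tfrac32s\ge\tfrac52s>2,$$
and by maximality no improvement uses only triangles of $\mathcal T'$ and vertices of $D'$.

*One vertex from each triangle.* Fix distinct $w_0,w_1\in D'$. They lie in $D\subseteq R'$, so $\lambda(w_0),\lambda(w_1)\le s$; each has fewer than two neighbors in at most $s$ of the triangles. So for at least $m-\frac s2-2s=m-\frac52s$ triangles $T_j\in\mathcal T'$, both $w_0$ and $w_1$ have exactly two neighbors in $T_j$. For each such $T_j=\{x_j,y_j,z_j\}$ let $x_j$ be the non-neighbor of $w_0$, and let $X$ be the set of these $x_j$.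

*No edges between $D'$ and $X$.* By choice $w_0$ is not adjacent to $x_j$. If some $v\in D'\setminus\{w_0\}$ were adjacent to $x_j$, then $\{v,x_j\}$ and $\{w_0,y_j,z_j\}$ would form a type 1 improvement. In particular $w_1$ is not adjacent to $x_j$, so its two neighbors in $T_j$ are $y_j$ and $z_j$.

*$X$ is independent.* If $x_i,x_j$ were adjacent, then $\{w_0,y_i,z_i\}$, $\{w_1,y_j,z_j\}$, $\{x_i,x_j\}$ would form a type 2 improvement.

*Conclusion of the case.* $D'\subseteq D_1$ is independent, so $D'\cup X$ is independent. With (12),
$$|D_1|-\tfrac32s+m-\tfrac52s\le|D'\cup X|\le\alpha\le|D_1|+\tfrac52s.$$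
So $m\le\frac{13}2s$, and $\delta\le2m+4s\le17s$ by (11).

**Case 2: $|D_1|<4s$.** Then $\alpha\le\frac{13}2s$ by (12), and the aim is to apply (9). If $m<4s$, then $\delta<12s$ by (11). Let $m\ge4s$.

*$R$ is small.* By (10) each $v\in R'$ has exactly two neighbors in at least $m-s\ge\frac34m$ of the $T_j$. For a pair $y,z$ of vertices of $T_j$, the set $N(y)\cap N(z)\cap R'$ is independent, since $F_1$ is $K_4$-free, so it has at most $\alpha$ vertices. Count the pairs $(v,j)$ with $v\in R'$ having exactly two neighbors in $T_j$: there are at least $\frac34m|R'|$ and at most $3m\alpha$. Hence $|R'|\le4\alpha$ and $\rho=|R'|+q\le4\alpha+s$.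

*There are at most about $\delta/2$ triangles.* Since $\mathrm{def}\le\rho$, (2) with $|I_j|\ge4$ gives
$$s>\sigma\ge\sigma_P\ge2\alpha+2m-2\rho-\delta,$$
so $2m\le\delta+s+2\rho-2\alpha\le\delta+3s+6\alpha$.

*Common neighborhoods.* As $m\ge1$, $F_1$ has an edge. Its order is $|F_1|=3m+\rho\le3m+4\alpha+s$. By (9), $2\delta-8s-(3m+4\alpha+s)\le\alpha$, so
$$2\delta\le9s+5\alpha+3m\le9s+5\alpha+\tfrac32(\delta+3s+6\alpha).$$
Hence $\frac12\delta\le\frac{27}2s+14\alpha$, and $\delta\le27s+28\alpha\le27s+182s=209s$.

In all cases $\delta\le210s=210(\sigma+2)$. This proves Lemma 2, and with it (a), (b) and (d). $\square$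

The second half of the lemma, $\sigma\ge\delta/210-2$, also has an unconditional form: *every* graph $G$ satisfies
$$4\chi\le2\omega+n+\Delta+3-\frac{n-1-\Delta}{210}.$$

## 7. Triangle packings, and a count that gives only $\sqrt n$

By (d), $\overline\kappa$ is at least a constant times $\delta=\overline\delta$. It remains to bound $\delta$ from below in terms of $n$. Let $G$ be bad, $H=\overline G$, with $\alpha,\delta$ the parameters of $H$, and recall $\alpha\le\delta-1$ from (b). Discard the large cliques of Section 1: let $T_1,\dots,T_t$ be a maximum family of disjoint triangles in $H$ itself, and $R$ the set of remaining vertices, so that $H[R]$ is triangle-free. Two facts are needed.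

**Fact 1: $t\le\delta-2$.** The triangles, a maximum matching of $H[R]$ and the missed vertices give
$$2\theta(H)\le2t+|R|+\mathrm{def}(H[R])=n-t+\mathrm{def}(H[R]).$$
With (3),
$$\delta\ge t+2+\alpha-\mathrm{def}(H[R]),\tag{13}$$
and $\mathrm{def}(H[R])\le\alpha$.

**Fact 2: in each $T_i$ at most one vertex has $\alpha+3$ or more neighbors in $R$.** Any set of at least $\alpha+1$ vertices contains an edge. If $x,y\in T_i$ both had $\alpha+3$ neighbors in $R$, choose an edge $e\subseteq N_R(x)$ and then an edge $e'\subseteq N_R(y)\setminus e$. Replacing $T_i$ by $\{x\}\cup e$ and $\{y\}\cup e'$ gives $t+1$ disjoint triangles, a contradiction.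

**The direct count.** Apply Lemma 1 to $H[R]$, with its set $Q$. Then $|Q|\le\alpha\le\delta-1$, so $|R\setminus Q|\ge n-3(\delta-2)-(\delta-1)=n-4\delta+7$. A vertex $v\in R\setminus Q$ has at most $\alpha-\mathrm{def}(H[R])+1$ neighbors in $R$. By (13) it therefore has at least $t+1$ neighbors in the triangles, more than one per triangle on average. On the other side, by Fact 2 a triangle sends at most $|R\setminus Q|+2(\alpha+2)$ edges to $R\setminus Q$. So
$$(t+1)\,|R\setminus Q|\le t\,\bigl(|R\setminus Q|+2\alpha+4\bigr),$$
that is, $|R\setminus Q|\le2t(\alpha+2)\le2(\delta-2)(\delta+1)$. Together, $n\le2\delta^2+2\delta-11$.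

This makes $\delta$ at least of order $\sqrt n$, which with (d) would already give the logarithm, but it is not linear. The loss is in one place. The count allows one vertex of every triangle to be adjacent to all of $R\setminus Q$; these vertices absorb $t$ of the $t+1$ edges, and only a single edge per vertex of $R\setminus Q$ remains to be exploited. If instead every triangle sent at most about $n/2$ edges to $R$, the two sides would differ by a factor of about $2$ for every $t$. So the vertices with more than about $n/2$ neighbors in $R$ have to be removed from the count. They can be, because each of them can be attached to its own matching edge at no cost in parts.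

## 8. Setting aside the vertices of large degree: $\overline\delta>n/15$

We keep the notation of Section 7 and suppose, for contradiction, that $n\ge15\delta$. Since $\omega\ge2$, (b) gives $\delta\ge\alpha+1\ge3$. Put
$$b=\tfrac n2+\tfrac32\delta.$$
Then $b\ge9\delta\ge9\alpha+9\ge\alpha+7$.

**Step 1: big triangles.** The purpose is to name the vertices to be set aside. Call $T_i$ *big* if some $x_i\in T_i$ has $|N_R(x_i)|\ge b$; since $b\ge\alpha+3$, $x_i$ is unique by Fact 2. Let $t_1$ be the number of big triangles and $t_2=t-t_1$. Let $X$ be the set of the $x_i$, $Z$ the union of the non-big triangles, and $W=V(H)\setminus(X\cup Z)$. Thus $W$ consists of $R$ and the two remaining vertices of each big triangle, and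
$$|W|=n-t_1-3t_2.$$

**Step 2: $H[W]$ is triangle-free.** This will allow us to apply Lemma 1 to $H[W]$. Suppose $T\subseteq W$ is a triangle, and let $J$ be the set of $i$ with $T\cap T_i\ne\emptyset$. Every $T_i$ with $i\in J$ is big, because $W$ avoids $Z$. As $H[R]$ is triangle-free, $1\le|J|\le3$ and $|T\cap R|\le2$. Choose pairwise disjoint edges $e_i\subseteq N_R(x_i)\setminus T$, $i\in J$, one after another. At each stage at least $b-2-4\ge\alpha+1$ vertices of $N_R(x_i)$ are available, at most $2$ being lost to $T$ and at most $4$ to earlier edges; so they contain an edge. Now $T$, the sets $\{x_i\}\cup e_i$ for $i\in J$, and the $T_i$ for $i\notin J$ are $t+1$ triangles. They are disjoint: $T$ misses $X$ and all $T_i$ with $i\notin J$, and the $e_i$ lie in $R\setminus T$. This contradicts the maximality of $t$.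

**Step 3: attaching each $x_i$ to its own matching edge.** The purpose is an analogue of (13) for $W$. Let $M$ be a maximum matching of $H[W]$ and $\mathrm{def}_W=|W|-2|M|\le\alpha$. Fix a big $T_i$. At most $|W|-b$ vertices of $W$ lie outside $N(x_i)$, so at most $|W|-b$ edges of $M$ have an end outside $N(x_i)$. The number of edges of $M$ inside $N(x_i)$ is therefore at least
$$\tfrac12(|W|-\alpha)-(|W|-b)=b-\tfrac12(|W|+\alpha)\ge\tfrac32\delta-\tfrac12\alpha\ge\delta\ge t_1,$$
where we used $|W|\le n$, $\alpha\le\delta$ and $t_1\le t\le\delta-2$. This guarantees only $\delta$ edges, possibly a small part of $M$, but as there are at most $\delta$ big triangles it suffices: we can choose distinct edges $e_i\in M$ with $e_i\subseteq N(x_i)$ for all big $T_i$ greedily.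

The cliques $\{x_i\}\cup e_i$, the other edges of $M$, the vertices of $W$ that $M$ misses, and the non-big triangles partition $V(H)$. Their number is $|M|+(|W|-2|M|)+t_2$, so
$$2\theta(H)\le2(|W|-|M|+t_2)=|W|+\mathrm{def}_W+2t_2=n-t+\mathrm{def}_W .$$
With (3),
$$\delta\ge t+2+\alpha-\mathrm{def}_W.\tag{14}$$

**Step 4: vertices of $R$ have many neighbors in $Z$.** Apply Lemma 1 to $H[W]$, and let $Q$ now be the set it provides. Then $|Q|\le\alpha(H[W])-\mathrm{def}_W\le\alpha\le\delta-1$, and every $v\in W\setminus Q$ has at most $\alpha-\mathrm{def}_W+1$ neighbors in $W$. For $v\in R\setminus Q$, counting neighbors in $W$, $X$ and $Z$,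
$$\delta\le d(v)\le\alpha-\mathrm{def}_W+1+t_1+d_Z(v).$$
Comparing with (14), $d_Z(v)\ge t+1-t_1=t_2+1$. Moreover
$$|R\setminus Q|\ge n-3t-|Q|\ge n-3(\delta-2)-(\delta-1)=n-4\delta+7>0.$$
So such a $v$ exists, $Z$ is not empty, and $t_2\ge1$.

**Step 5: non-big triangles send few edges to $R$.** By Fact 2, at least two vertices of a non-big triangle have at most $\alpha+2$ neighbors in $R$, and the third has fewer than $b$. So it sends at most $b+2(\alpha+2)$ edges to $R$. Counting the edges between $R\setminus Q$ and $Z$ in two ways,
$$|R\setminus Q|\,(t_2+1)\le t_2\,(b+2\alpha+4).$$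
Hence, with $\alpha\le\delta-1$,
$$n-4\delta+7\le|R\setminus Q|<b+2\alpha+4\le\tfrac n2+\tfrac32\delta+2\delta+2 .$$
This gives $\frac n2<\frac{15}2\delta-5$, that is, $n<15\delta-10$, contradicting $n\ge15\delta$. So $n<15\delta$, which is (c). $\square$

## 9. The linear bound on $\overline\kappa$ and its equivalent forms

For a bad graph $G$, parts (d) and (c) combine to
$$\overline\kappa\ \ge\ \frac{\overline\delta}{421}\ >\ \frac n{15\cdot421}=\frac n{6315}\ \ge\ \frac1{6315}\log n,$$
using $\log n\le n$ in the last inequality. This completes the proof of the Theorem, and the Conjecture is true with $C=1/6315$.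

Read contrapositively, Reed's bound $\chi\le\lceil\frac12(\omega+\Delta+1)\rceil$ holds for every graph with $\Delta\ge\frac{14}{15}n-1$, because then $\overline\delta=n-1-\Delta\le n/15$; and it holds for every graph with $\overline\kappa\le n/6315$.

For every bad graph the three quantities in $\overline\kappa\le\overline\delta\le n-1$ agree up to absolute constant factors. Since $\overline\kappa\le n-1$ holds for every graph, the order $n$ in the lower bound is best possible in form. No claim is made that the constants $421$ and $15$ are optimal.
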